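
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Non-isogenous elliptic curves in quotients of $SL_2(\mathbb{C})$\\ and the six exponentials theorem}


\begin{abstract}
Let $\Gamma$ be a discrete cocompact subgroup of $SL_2(\mathbb{C})$. We prove that the compact complex manifold $SL_2(\mathbb{C})/\Gamma$ contains infinitely many pairwise non-isogenous elliptic curves. This settles a conjecture whose source is a paper of Winkelmann. The curves come from eigenvalues of loxodromic elements of $\Gamma$. The main step shows that at most two commensurability classes of eigenvalues can produce the same isogeny class; it combines a partial fraction identity with the six exponentials theorem. The result extends to all discrete non-elementary $\Gamma$ whose traces generate a number field. For cocompact $\Gamma$ we also describe all elliptic curves in the quotient up to isogeny, and bound from both sides the number of isogeny classes that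 come from elements of bounded translation length.
\end{abstract}

\section{Introduction}

\subsection{The question}

Write $G=SL_2(\mathbb{C})$, let $\Gamma\subset G$ be a discrete subgroup, and let $X=G/\Gamma$, a complex manifold of dimension three. An \emph{elliptic curve in $X$} is a closed complex analytic curve of genus one in $X$. Here curves are understood to be compact and irreducible, and the genus and the isogeny class of a curve are those of its normalization. Two elliptic curves are \emph{isogenous} if there is a nonconstant holomorphic homomorphism between them.

This paper is about the following problem, whose source is Winkelmann~\cite{Winkelmann}. Let $\Gamma$ be cocompact. If $\Gamma\cap SL_2(\mathbb{R})$ is cocompact in $SL_2(\mathbb{R})$, then $X$ is known to contain infinitely many isogeny classes of elliptic curves. The conjecture is that this additional assumption is not needed.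

There is an evident source of elliptic curves. For $\gamma\in G$ let $\lambda_\gamma$ denote an eigenvalue of $\gamma$, defined up to inversion; $\gamma$ is \emph{loxodromic} if $|\lambda_\gamma|\neq 1$. The centralizer $T$ of a loxodromic $\gamma\in\Gamma$ is a torus isomorphic to $\mathbb{C}^*$. Its orbit through the base point of $X$ is $T/(T\cap\Gamma)$, the quotient of $\mathbb{C}^*$ by a discrete group containing $\lambda_\gamma$. This is an elliptic curve, isogenous to
\[
E_{\lambda}:=\mathbb{C}^*/\lambda^{\mathbb{Z}}\qquad(\lambda=\lambda_\gamma).
\]
In terms of hyperbolic geometry, $\gamma$ translates along its axis in $\mathbb{H}^3$ by the length $\ell(\gamma)=2\,\bigl|\log|\lambda_\gamma|\bigr|$, and the argument of $\lambda_\gamma^2$ records the rotation about the axis. So we ask how many isogeny classes these complex lengths produce.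

Some coincidences are unavoidable: $\gamma$ and $\gamma^n$, $n\neq0$, give the same curve up to isogeny. Call $\lambda,\mu\in\mathbb{C}^*$ \emph{commensurable} if $\lambda^m=\mu^n$ for some nonzero integers $m,n$. This is an equivalence relation: $\lambda^m=\mu^n$ and $\mu^p=\nu^q$ give $\lambda^{mp}=\nu^{nq}$. Also $\lambda$ and $\lambda^{-1}$ are commensurable. Commensurable eigenvalues give isogenous curves (Lemma~\ref{lem:curves}). A cocompact group should have loxodromic elements in infinitely many commensurability classes, so one guesses that $X$ contains infinitely many isogeny classes.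

The obstacle is that commensurability is not the only reason for two curves to be isogenous. If $\lambda=e^{2\pi i w}$, then $E_\lambda\cong \mathbb{C}/(\mathbb{Z}+\mathbb{Z}w)$, and its isogeny class is unchanged when $w$ is replaced by its image under any M\"obius transformation in $GL_2(\mathbb{Q})$. Commensurability accounts only for the affine maps $w\mapsto \alpha w+\beta$. For instance, $e^{2\pi i w}$ and $e^{-2\pi i/w}$ give isomorphic curves. Such a coincidence looks implausible for eigenvalues of $\Gamma$, which turn out to be algebraic numbers, but excluding it is a problem in transcendence theory.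

\subsection{Results}

\begin{theorem}\label{thm:main}
For every discrete cocompact subgroup $\Gamma\subset SL_2(\mathbb{C})$, the manifold $SL_2(\mathbb{C})/\Gamma$ contains infinitely many pairwise non-isogenous elliptic curves.
\end{theorem}

Cocompactness can be weakened considerably. Let $\operatorname{tr}\Gamma$ be the set of traces of elements of $\Gamma$. The term \emph{non-elementary} is recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:general}
Let $\Gamma\subset SL_2(\mathbb{C})$ be discrete and non-elementary, and suppose that $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field. Then $SL_2(\mathbb{C})/\Gamma$ contains infinitely many pairwise non-isogenous elliptic curves. This applies to every lattice $\Gamma$, cocompact or not.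
\end{theorem}

For cocompact $\Gamma$ there is more precise information. The four exponentials conjecture is stated in Section~\ref{sec:background}.

\begin{theorem}\label{thm:structure}
Let $\Gamma\subset SL_2(\mathbb{C})$ be discrete and cocompact, and $X=SL_2(\mathbb{C})/\Gamma$.
\begin{enumerate}
\item[\textup{(1)}] Every elliptic curve in $X$ is isogenous to $E_{\lambda_\gamma}$ for some loxodromic $\gamma\in\Gamma$, and every such $E_{\lambda_\gamma}$ is isogenous to a curve in $X$. The resulting map from commensurability classes of eigenvalues of loxodromic elements of $\Gamma$ to isogeny classes of elliptic curves in $X$ is well defined, surjective, and at most two-to-one. It is bijective if the four exponentials conjecture holds. No elliptic curve in $X$ has complex multiplication.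
\item[\textup{(2)}] Let $I(T)$ be the number of isogeny classes of the curves $E_{\lambda_\gamma}$, where $\gamma\in\Gamma$ is loxodromic with $\ell(\gamma)\le T$. There are constants $c,C>0$ such that
\[
c\,\frac{e^{2T/3}}{T}\le I(T)\le C e^{2T}\qquad\text{for all large } T .
\]
\end{enumerate}
\end{theorem}

\subsection{The idea}

We do not need to exclude every unwanted coincidence; it is enough to bound their number. Fix an algebraic number $\lambda=e^{2\pi iw}$ with $|\lambda|\ne0,1$. If $\mu$ is algebraic and $E_\mu$ is isogenous to $E_\lambda$, then $\mu$ is determined, up to commensurability, by the pole in $\mathbb{P}^1(\mathbb{Q})$ of the M\"obius map that takes $w$ to the parameter of $\mu$. Three pairwise non-commensurable algebraic numbers with isogenous curves would give three different poles, one of them $\infty$. Partial fractions would then produce six numbers $x_iy_j$ with all $e^{x_iy_j}$ algebraic, which the six exponentials theorem forbids. So an isogeny class contains at most two commensurability classes. In this way an unconditional theorem takes the place of Schanuel's conjecture. The smallest instance is worked out in Example~\ref{ex:three}.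

It then remains to show that there are infinitely many commensurability classes. This is a counting argument. All eigenvalues lie in extensions of degree at most two of one number field, and therefore finitely many classes can provide only $O(\log R)$ traces of modulus at most $R$ (Section~\ref{sec:thin}). On the other hand, a two-parameter family of words in two loxodromic elements already gives at least a constant times $(\log R)^2$ traces (Section~\ref{sec:words}). Sections~\ref{sec:all} and~\ref{sec:count} prove Theorem~\ref{thm:structure}.

\section{Background}\label{sec:background}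

\subsection{Isogenies}
Any nonconstant holomorphic map of elliptic curves is a homomorphism followed by a translation, so the choice of origins does not matter. Nonconstant homomorphisms $\mathbb{C}/\Lambda'\to\mathbb{C}/\Lambda$ are given by multiplication by some $\alpha\neq0$ with $\alpha\Lambda'\subset\Lambda$. If $N$ is the index of $\alpha\Lambda'$ in $\Lambda$, then $N\alpha^{-1}\Lambda\subset\Lambda'$; hence isogeny is an equivalence relation. The curve $\mathbb{C}/\Lambda$ has \emph{complex multiplication} if $\alpha\Lambda\subset\Lambda$ for some $\alpha\in\mathbb{C}\setminus\mathbb{Z}$. This property is invariant under isogeny, and $\mathbb{C}/(\mathbb{Z}+\mathbb{Z}w)$ has it only if $w$ is imaginary quadratic.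

\subsection{Discrete groups}
A subgroup of $G$ is \emph{elementary} if it has a finite orbit in $\mathbb{H}^3\cup\mathbb{P}^1(\mathbb{C})$. We use the standard fact that a discrete non-elementary group contains two loxodromic elements without a common fixed point in $\mathbb{P}^1(\mathbb{C})$. An element with $|\operatorname{tr}\gamma|>2$ is loxodromic, since $|\lambda+\lambda^{-1}|\le2$ when $|\lambda|=1$.

A \emph{lattice} is a discrete subgroup of finite covolume; discrete cocompact subgroups are lattices and are finitely generated. The \emph{Borel density theorem} says that a lattice $\Gamma$ is Zariski dense in $G$. It follows that $\Gamma$ is non-elementary. Indeed, if $\Gamma$ had a finite orbit in $\mathbb{P}^1(\mathbb{C})$, it would lie in a finite union of cosets of a point stabilizer, a proper Zariski closed subset of $G$. If it had a finite orbit in $\mathbb{H}^3$, it would be finite, since point stabilizers in $G$ are compact and $\Gamma$ is discrete; but a finite group is not Zariski dense.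

\subsection{Transcendence}
We use the following two theorems.
\begin{itemize}
\item \emph{Gelfond--Schneider.} If $\beta$ is algebraic and irrational, then $e^{\beta\pi i}=(-1)^\beta$ is transcendental.
\item \emph{Six exponentials theorem} \cite{Lang,Ramachandra}. If $x_1,x_2\in\mathbb{C}$ are linearly independent over $\mathbb{Q}$ and $y_1,y_2,y_3\in\mathbb{C}$ are linearly independent over $\mathbb{Q}$, then at least one of the six numbers $e^{x_iy_j}$ is transcendental.
\end{itemize}
The \emph{four exponentials conjecture} is the same statement with only $y_1,y_2$ in place of $y_1,y_2,y_3$.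

\subsection{Algebraicity}
The transcendence theorems apply because the eigenvalues are algebraic. For any lattice, $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field \cite[Theorem~3.1.2]{MR}. For cocompact $\Gamma$ we give the argument, since we also need a conjugate of $\Gamma$ with algebraic entries. It rests on Weil's theorem \cite{Weil} that $H^1(\Gamma,\mathfrak{sl}_2(\mathbb{C})_{\mathrm{Ad}})=0$ for $\Gamma\subset G$ discrete and cocompact.

\begin{proposition}\label{prop:alg}
Let $\Gamma\subset G$ be discrete and cocompact. Then some conjugate of $\Gamma$ in $G$ lies in $SL_2(K)$ for a number field $K$. In particular $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field.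
\end{proposition}

\begin{proof}
Since $\Gamma$ is finitely generated, $\mathcal{R}=\mathrm{Hom}(\Gamma,SL_2)$ is an affine scheme of finite type over $\mathbb{Q}$. Let $\rho$ be the inclusion of $\Gamma$. A first-order deformation $\gamma\mapsto(1+\epsilon c(\gamma))\gamma$, $\epsilon^2=0$, is a homomorphism if and only if $c(\gamma\eta)=c(\gamma)+\mathrm{Ad}(\gamma)c(\eta)$. So the tangent space of $\mathcal{R}$ at $\rho$ is the space $Z^1$ of cocycles. The differential at $1$ of the orbit map $g\mapsto g\rho g^{-1}$ sends $\xi$ to the coboundary $\gamma\mapsto \xi-\mathrm{Ad}(\gamma)\xi$. Hence the conjugation orbit $O$ of $\rho$ has dimension $\dim B^1$, where $B^1$ is the space of coboundaries.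

Let $Y$ be an irreducible component of $\mathcal{R}_{\mathbb{C}}$ containing the irreducible set $O$. By Weil's theorem,
\[
\dim Y\le\dim Z^1=\dim B^1=\dim O\le\dim Y .
\]
So $O$ is dense in $Y$, and, being an orbit of an algebraic group, it is open in its closure $Y$. Since $\mathcal{R}$ is defined over $\mathbb{Q}$, its component $Y$ is defined over $\overline{\mathbb{Q}}$ and its $\overline{\mathbb{Q}}$-points are Zariski dense. So $O$ contains a $\overline{\mathbb{Q}}$-point, that is, a conjugate of $\Gamma$ lies in $SL_2(\overline{\mathbb{Q}})$. The entries of finitely many generators and their inverses generate a number field $K$.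
\end{proof}

Whenever $k=\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field, every $\lambda_\gamma$ is a root of $x^2-(\operatorname{tr}\gamma)x+1$, hence algebraic of degree at most $2[k:\mathbb{Q}]$.

\section{Curves from loxodromic elements}\label{sec:curves}

\begin{lemma}\label{lem:curves}
Let $\Gamma\subset G$ be discrete.
\begin{enumerate}
\item[\textup{(1)}] For each loxodromic $\gamma\in\Gamma$ with centralizer $T$ in $G$, the orbit $T\Gamma/\Gamma\cong T/(T\cap\Gamma)$ is an elliptic curve in $G/\Gamma$ isogenous to $E_{\lambda_\gamma}$.
\item[\textup{(2)}] If $\lambda$ and $\mu$ are commensurable and $|\lambda|,|\mu|\ne 0,1$, then $E_\lambda$ and $E_\mu$ are isogenous.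
\end{enumerate}
\end{lemma}

\begin{proof}
(1) In an eigenbasis of $\gamma$, the centralizer $T$ is the diagonal torus. Identify it with $\mathbb{C}^*$ so that $\gamma$ corresponds to $\lambda_\gamma$, and let $L\subset\mathbb{C}^*$ be the discrete subgroup corresponding to $T\cap\Gamma$. Then $L/\lambda_\gamma^{\mathbb{Z}}$ is a discrete subgroup of the compact group $E_{\lambda_\gamma}$, hence finite. So $E_{\lambda_\gamma}\to\mathbb{C}^*/L$ is an isogeny onto an elliptic curve. The map $T/(T\cap\Gamma)\to G/\Gamma$, $t\mapsto t\Gamma$, is an injective holomorphic immersion of a compact manifold, hence an embedding onto a closed analytic curve.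

(2) If $\lambda^m=\mu^n$ with $m,n\ne0$, then $\mathbb{C}^*/(\lambda^m)^{\mathbb{Z}}=\mathbb{C}^*/(\mu^n)^{\mathbb{Z}}$ maps onto both $E_\lambda$ and $E_\mu$.
\end{proof}

\section{Three eigenvalues cannot share an isogeny class}\label{sec:trans}

Let
\[
V=\{v\in\mathbb{C}: e^{2\pi i v}\in\overline{\mathbb{Q}}\}.
\]
This is a $\mathbb{Q}$-vector space, because roots, products and inverses of nonzero algebraic numbers are algebraic, and it contains $\mathbb{Q}$. If $\lambda$ is algebraic with $|\lambda|\ne0,1$ and $\lambda=e^{2\pi i w}$, then $w\in V\setminus\mathbb{R}$, and $z\mapsto e^{2\pi i z}$ induces $\mathbb{C}/(\mathbb{Z}+\mathbb{Z}w)\cong E_\lambda$. We call such a $w$ a \emph{parameter} of $\lambda$; it is determined up to adding an integer.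

\begin{lemma}\label{lem:moebius}
Let $\lambda,\mu$ be algebraic with $|\lambda|,|\mu|\ne0,1$, and let $w,w'$ be parameters of $\lambda,\mu$.
\begin{enumerate}
\item[\textup{(1)}] $w$ is transcendental.
\item[\textup{(2)}] If $E_\lambda$ and $E_\mu$ are isogenous, then
\[
w'=g(w)=\frac{aw+b}{cw+d}\qquad\text{for some } g=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in GL_2(\mathbb{Q}).
\]
\item[\textup{(3)}] If $w'=\alpha w+\beta$ with $\alpha\in\mathbb{Q}^*$ and $\beta\in\mathbb{Q}$, then $\lambda$ and $\mu$ are commensurable.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $w$ were algebraic, then $2w$ would be algebraic and non-real, hence irrational, and $\lambda=e^{(2w)\pi i}$ would be transcendental by Gelfond--Schneider.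

(2) There is $\alpha\ne0$ with $\alpha(\mathbb{Z}+\mathbb{Z}w')\subset\mathbb{Z}+\mathbb{Z}w$. Write $\alpha=cw+d$ and $\alpha w'=aw+b$ with integers $a,b,c,d$; dividing gives the formula. If $ad-bc=0$, then $(a,b)$ would be a rational multiple of $(c,d)\neq(0,0)$ and $w'$ would be rational, but $w'\notin\mathbb{R}$.

(3) Choose $N\ge1$ with $N\alpha,N\beta\in\mathbb{Z}$ and exponentiate $Nw'=(N\alpha)w+N\beta$ to get $\mu^N=\lambda^{N\alpha}$.
\end{proof}

\begin{example}[real eigenvalues]\label{ex:real}
For positive real algebraic $\lambda,\mu\ne1$ the lemma already gives a bound. Take parameters $w=iy$ and $w'=iy'$ with $y,y'$ real, and suppose that $w'=g(w)$ with $g$ as in the lemma. The real part of $(aiy+b)(d-ciy)$ vanishes, that is, $bd+ac\,y^2=0$. Since $y^2=-w^2$ is transcendental, $bd=ac=0$. Together with $ad-bc\ne0$ this leaves $b=c=0$, in which case $\lambda$ and $\mu$ are commensurable, or $a=d=0$, in which case $yy'\in\mathbb{Q}$. Any two $\mu$ of the second kind are commensurable, because their parameters $iy'$ are rational multiples of $1/w$. So at most two commensurability classes of positive real algebraic numbers share an isogeny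 class.

This applies to loxodromic elements of $\Gamma\cap SL_2(\mathbb{R})$: their eigenvalues are real, so the squares are positive. In general no such symmetry is available, and a stronger transcendence theorem must do the work.
\end{example}

\begin{example}[the smallest case]\label{ex:three}
Let $w\notin\mathbb{R}$ and
\[
\lambda_0=e^{2\pi i w},\qquad \lambda_1=e^{-2\pi i/w},\qquad \lambda_2=e^{-2\pi i/(w+1)} .
\]
The three curves $E_{\lambda_i}$ are isomorphic, since $w,-1/w,-1/(w+1)$ are related by $SL_2(\mathbb{Z})$. We show that the three numbers cannot all be algebraic. If they were, then $w$ would be transcendental by Lemma~\ref{lem:moebius}(1), and $1$, $w$, $\frac1w$ and $\frac1{w+1}$ would lie in $V$. Consider the multiplication table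
\[
\begin{array}{c|ccc}
 & 1 & w & \frac1{w+1}\\[2pt]\hline
\rule{0pt}{14pt}1 & 1 & w & \frac1{w+1}\\[4pt]
\frac1w & \frac1w & 1 & \frac1w-\frac1{w+1}
\end{array}
\]
The last entry is the partial fraction expansion of $\frac1{w(w+1)}$. All six entries lie in the vector space $V$. Since $w$ is transcendental, the two row labels are linearly independent over $\mathbb{Q}$, and so are the three column labels. Multiplying the row labels by $2\pi i$, we contradict the six exponentials theorem.

With $\lambda_0,\lambda_1$ alone, only the first two columns are available. These form exactly the configuration of the four exponentials conjecture. The third curve supplies the third column, and the partial fraction identity places its last entry in $V$ at no further cost.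
\end{example}

The general case is the same after a change of variable: the three curves correspond to three distinct poles in $\mathbb{P}^1(\mathbb{Q})$, and a rational translation brings these to $\infty$, $0$ and some $p\in\mathbb{Q}^*$.

\begin{proposition}\label{prop:three}
Let $\lambda_0,\lambda_1,\lambda_2$ be pairwise non-commensurable algebraic numbers with $|\lambda_i|\ne0,1$. Then $E_{\lambda_0},E_{\lambda_1},E_{\lambda_2}$ are not all isogenous.
\end{proposition}

\begin{proof}
Suppose they are all isogenous, and let $w=w_0,w_1,w_2$ be parameters. By Lemma~\ref{lem:moebius}(2), $w_j=g_j(w)$ with $g_j\in GL_2(\mathbb{Q})$; take $g_0=1$. Let $p_j=g_j^{-1}(\infty)\in\mathbb{P}^1(\mathbb{Q})$ be the pole of $g_j$, so that $p_0=\infty$.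

\emph{The poles are distinct.} If $p_i=p_j$ with $i\neq j$, then $g_jg_i^{-1}$ fixes $\infty$, so $w_j=\alpha w_i+\beta$ with $\alpha\in\mathbb{Q}^*$, $\beta\in\mathbb{Q}$. By Lemma~\ref{lem:moebius}(3), $\lambda_i$ and $\lambda_j$ would be commensurable.

\emph{Reduction to three standard poles.} So $p_1,p_2$ are distinct rational numbers. For $j=1,2$ write $g_j$ with entries $a_j,b_j,c_j,d_j$; then $c_j\ne0$, $p_j=-d_j/c_j$ and
\[
w_j=\frac{a_jw+b_j}{c_jw+d_j}=A_j+\frac{B_j}{w-p_j},\qquad A_j=\frac{a_j}{c_j},\quad B_j=\frac{b_jc_j-a_jd_j}{c_j^2}\ne0 .
\]
Since $w_j\in V$ and $A_j\in\mathbb{Q}\subset V$, we get $\frac1{w-p_j}\in V$. Put $u=w-p_1$ and $p=p_2-p_1\in\mathbb{Q}^*$. Then $u$ is transcendental by Lemma~\ref{lem:moebius}(1), and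
\begin{equation}\label{eq:V}
1,\quad u,\quad \frac1u,\quad \frac1{u-p}\quad\text{lie in } V .
\end{equation}

\emph{Six exponentials.} Put
\[
x_1=2\pi i,\quad x_2=\frac{2\pi i}{u};\qquad y_1=1,\quad y_2=u,\quad y_3=\frac1{u-p}.
\]
The $x_i$ are linearly independent over $\mathbb{Q}$ because $u\notin\mathbb{Q}$. If $\alpha+\beta u+\frac{\kappa}{u-p}=0$ with $\alpha,\beta,\kappa\in\mathbb{Q}$, then
\[
\beta u^2+(\alpha-\beta p)u+(\kappa-\alpha p)=0 ,
\]
and since $u$ is transcendental all coefficients vanish: $\beta=0$, then $\alpha=0$, then $\kappa=0$. So the $y_j$ are independent as well. The six numbers $x_iy_j/2\pi i$ are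
\[
1,\qquad u,\qquad \frac1{u-p},\qquad \frac1u,\qquad 1,\qquad \frac1{u(u-p)}=\frac1p\Bigl(\frac1{u-p}-\frac1u\Bigr).
\]
By \eqref{eq:V} all of them lie in $V$, so all six $e^{x_iy_j}$ are algebraic. This contradicts the six exponentials theorem.
\end{proof}

\begin{remark}\label{rem:divisors}
The choice of $x_i$ and $y_j$ can be read off from divisors on $\mathbb{P}^1$. Let $L(D)$ denote the $\mathbb{Q}$-space of rational functions over $\mathbb{Q}$ in one variable with poles bounded by $D$. For a divisor $D\ge0$ supported on rational points, $\dim L(D)=\deg D+1$, and $L(D_1)L(D_2)\subset L(D_1+D_2)$. By \eqref{eq:V}, three eigenvalues with isogenous curves force the values at $u$ of all functions in $L([\infty]+[0]+[p])$ to lie in $V$. Splitting the divisor as $[0]+([\infty]+[p])$ gives spaces of dimensions two and three, as the six exponentials theorem requires. Two eigenvalues give only $[\infty]+[0]$, and dimensions two and two.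
\end{remark}

\section{A commensurability class has few traces}\label{sec:thin}

It remains to produce infinitely many commensurability classes of eigenvalues. We first show that each class contributes few traces. This needs an argument: in $\mathbb{C}^*$ the class of $2$ contains all $2^q$ with $q\in\mathbb{Q}^*$, so it is infinite in every annulus centered at $0$. What prevents such accumulation is that all eigenvalues have degree at most two over one number field.

All fields are subfields of $\mathbb{C}$. Write $\mu(F)$ for the group of roots of unity of a field $F$. It is finite if $F$ is a number field.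

\begin{lemma}\label{lem:class}
Let $\Gamma\subset G$ be a subgroup such that $k=\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field, and let $\mathcal{C}$ be a commensurability class of eigenvalues of loxodromic elements of $\Gamma$. There are a field $F\supset k$ with $[F:k]\le2$ and an element $\varepsilon\in F^*$ with $|\varepsilon|>1$ such that every element of $\mathcal{C}$ has the form $\zeta\varepsilon^n$ with $\zeta\in\mu(F)$ and $n\in\mathbb{Z}\setminus\{0\}$.
\end{lemma}

\begin{proof}
\emph{All elements of $\mathcal{C}$ generate the same field.} Let $\lambda\in\mathcal{C}$. It is a root of $x^2-tx+1$ with $t\in k$, so $[k(\lambda):k]\le2$. We claim $k(\lambda^n)=k(\lambda)$ for $n\ne0$. This is clear if $\lambda\in k$. Otherwise the nontrivial automorphism of $k(\lambda)/k$ sends $\lambda$ to $\lambda^{-1}$. If $\lambda^n$ were in $k$, then $\lambda^n=\lambda^{-n}$, contradicting $|\lambda|\ne1$. So $\lambda^n\notin k$ and it generates the quadratic extension $k(\lambda)$. If now $\lambda^m=\nu^n$ with $m,n\neq 0$ for another $\nu\in\mathcal{C}$, then $k(\lambda)=k(\lambda^m)=k(\nu^n)=k(\nu)$. Call this field $F$.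

\emph{A generator.} The group $F^*/\mu(F)$ is free abelian. Indeed, it is an extension of the group of principal fractional ideals, a subgroup of a free abelian group and hence free, by $\mathcal{O}_F^*/\mu(F)$, which is free by Dirichlet's unit theorem; such an extension splits. Fix $\lambda\in\mathcal{C}$. The elements of $F^*/\mu(F)$ some power of which, with nonzero exponent, lies in the subgroup generated by $\lambda$ form a subgroup of rank one. As a subgroup of a free abelian group it is free, hence infinite cyclic. Let $\varepsilon\in F^*$ represent a generator. The class of every $\nu\in\mathcal{C}$ lies in this subgroup, so $\nu=\zeta\varepsilon^n$ with $\zeta\in\mu(F)$. Since $|\nu|\ne1$, both $|\varepsilon|\ne1$ and $n\ne0$. Replace $\varepsilon$ by $\varepsilon^{-1}$ if $|\varepsilon|<1$.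
\end{proof}

\begin{corollary}\label{cor:few}
Let $\Gamma\subset G$ be a subgroup such that $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field. If the eigenvalues of loxodromic elements of $\Gamma$ form only finitely many commensurability classes, then the number of distinct traces $t$ of loxodromic elements of $\Gamma$ with $|t|\le R$ is $O(\log R)$ as $R\to\infty$.
\end{corollary}

\begin{proof}
Given such a trace $t$, choose the eigenvalue with $|\lambda|>1$. Then $|\lambda|\le|t|+|\lambda|^{-1}\le R+1$. If $(F_i,\varepsilon_i)$ belongs to the class of $\lambda$ by Lemma~\ref{lem:class}, then $\lambda=\zeta\varepsilon_i^n$ with $0<n\le\log(R+1)/\log|\varepsilon_i|$. So there are at most $\sum_i|\mu(F_i)|\log(R+1)/\log|\varepsilon_i|$ possibilities for $\lambda$, and $\lambda$ determines $t$.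
\end{proof}

\section{Many traces, and proof of Theorems~\ref{thm:main} and~\ref{thm:general}}\label{sec:words}

To contradict Corollary~\ref{cor:few} we need more than $O(\log R)$ traces. Words $\gamma^n\delta$ with $n\ge1$ are not enough: in an eigenbasis of $\gamma$ their traces are $a\lambda^n+d\lambda^{-n}$, and if $|\lambda|>1$ and $a\ne0$, only $O(\log R)$ of these have modulus at most $R$, which is just what the corollary allows. So we use two exponents.

\begin{lemma}\label{lem:words}
Let $\Gamma\subset G$ be discrete and non-elementary. There is $\kappa>0$ such that for all large $R$ the loxodromic elements of $\Gamma$ have at least $\kappa(\log R)^2$ distinct traces of modulus at most $R$.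
\end{lemma}

\begin{proof}
Let $\gamma,\delta\in\Gamma$ be loxodromic without common fixed point in $\mathbb{P}^1(\mathbb{C})$. In an eigenbasis of $\gamma$,
\[
\gamma=\begin{pmatrix}\lambda&0\\0&\lambda^{-1}\end{pmatrix},\quad|\lambda|>1,\qquad \delta=\begin{pmatrix}a&b\\c&d\end{pmatrix}.
\]
If $b$ or $c$ were zero, $\delta$ would fix an eigenline of $\gamma$; so $bc\ne0$. We may also assume $a\ne0$. Indeed, if $a=0$, then $d=\operatorname{tr}\delta\ne0$ since $\delta$ is loxodromic (trace $0$ means eigenvalues $\pm i$), and we replace $\delta$ by
\[
\delta^2=\begin{pmatrix}bc&bd\\cd&bc+d^2\end{pmatrix},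
\]
whose upper left entry and both off-diagonal entries are nonzero. Only $abc\neq0$ is used from now on.

For integers $n,m$ put $s=n+m$ and $t=n-m$. Then
\begin{align*}
\operatorname{tr}(\gamma^n\delta\gamma^m\delta)
&=\operatorname{tr}\left[\begin{pmatrix}\lambda^na&\lambda^nb\\\lambda^{-n}c&\lambda^{-n}d\end{pmatrix}\begin{pmatrix}\lambda^ma&\lambda^mb\\\lambda^{-m}c&\lambda^{-m}d\end{pmatrix}\right]\\
&=a^2\lambda^{s}+bc(\lambda^{t}+\lambda^{-t})+d^2\lambda^{-s}.
\end{align*}
Denote this trace by $\tau(s,t)$ and consider the pairs with $1\le t\le s/2$ and $t\equiv s$ modulo $2$. Then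
\[
\frac{\tau(s,t)}{a^2\lambda^s}=1+\frac{bc}{a^2}(\lambda^{t-s}+\lambda^{-t-s})+\frac{d^2}{a^2}\lambda^{-2s},
\qquad|\lambda^{-t-s}|\le|\lambda^{t-s}|\le|\lambda|^{-s/2},
\]
so this quotient tends to $1$ as $s\to\infty$, uniformly in $t$. Hence there is $s_0$ such that for $s\ge s_0$
\[
|a|^2|\lambda|^{s-1/2}<|\tau(s,t)|<|a|^2|\lambda|^{s+1/2}\qquad\text{and}\qquad|\tau(s,t)|>2 .
\]
Since $|\tau(s,t)|>2$, the element is loxodromic. The two-sided bound shows that $\tau(s,t)$ determines $s$, because the intervals for different $s$ are disjoint. Given $s$, the value $\tau(s,t)$ determines $\lambda^t+\lambda^{-t}$ since $bc\neq0$, hence the set $\{\lambda^t,\lambda^{-t}\}$, hence $t>0$, as $|\lambda|\ne1$. So distinct pairs with $s\ge s_0$ give distinct traces.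

For given $s$ there are at least $s/4-1$ admissible $t$. All pairs with $s_0\le s\le S$ have $|\tau(s,t)|\le R$, where $S$ is the largest integer with $|a|^2|\lambda|^{S+1/2}\le R$. As $S$ grows like $\log R/\log|\lambda|$, the number of pairs is at least $\kappa(\log R)^2$ for some $\kappa>0$ and all large $R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Suppose $G/\Gamma$ contains elliptic curves in only finitely many isogeny classes. By Lemma~\ref{lem:curves}(1) the curves $E_{\lambda_\gamma}$, $\gamma\in\Gamma$ loxodromic, lie in finitely many isogeny classes. Since $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field, the $\lambda_\gamma$ are algebraic, so by Proposition~\ref{prop:three} each isogeny class accounts for at most two commensurability classes of eigenvalues. Thus there are finitely many commensurability classes, and Corollary~\ref{cor:few} bounds the number of loxodromic traces of modulus at most $R$ by $O(\log R)$. This contradicts Lemma~\ref{lem:words}.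

If $\Gamma$ is a lattice, it is non-elementary by Section~\ref{sec:background}, and $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field by \cite[Theorem~3.1.2]{MR}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A discrete cocompact subgroup is a lattice, hence non-elementary, and $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field by Proposition~\ref{prop:alg}. Apply Theorem~\ref{thm:general}.
\end{proof}

\section{All elliptic curves in a compact quotient}\label{sec:all}

We now show that, in the compact case, the curves of Section~\ref{sec:curves} exhaust all elliptic curves up to isogeny. The idea is that an elliptic curve in $G/\Gamma$ must be an orbit of a one-parameter subgroup of $G$, which is either unipotent or a torus. In this step cocompactness enters only through the absence of unipotent elements, which excludes the first case.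

\begin{lemma}\label{lem:unip}
A discrete cocompact subgroup $\Gamma\subset G$ contains no unipotent element other than $1$.
\end{lemma}

\begin{proof}
Let $u\in\Gamma$ be unipotent. In a basis in which $u$ is upper triangular, conjugation by $h_n=\mathrm{diag}(n^{-1},n)$ multiplies the upper right entry by $n^{-2}$, so $h_nuh_n^{-1}\to1$. Choose a compact $Q\subset G$ with $G=Q\Gamma$ and write $h_n=q_n\gamma_n$ with $q_n\in Q$, $\gamma_n\in\Gamma$. Then $\gamma_nu\gamma_n^{-1}=q_n^{-1}(h_nuh_n^{-1})q_n\to1$. As $\Gamma$ is discrete, $\gamma_nu\gamma_n^{-1}=1$ for large $n$, so $u=1$.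
\end{proof}

\begin{proposition}\label{prop:all}
Let $\Gamma\subset G$ be a discrete subgroup without unipotent elements other than $1$. Then every elliptic curve in $G/\Gamma$ is isogenous to $E_{\lambda_\gamma}$ for some loxodromic $\gamma\in\Gamma$.
\end{proposition}

\begin{proof}
Let $f:E=\mathbb{C}/\Lambda\to G/\Gamma$ be the normalization of a closed curve of genus one. Lift it to a holomorphic map $F:\mathbb{C}\to G$. For $\omega\in\Lambda$ the element $F(z)^{-1}F(z+\omega)$ lies in $\Gamma$ and depends continuously on $z$, so it is a constant $\rho(\omega)\in\Gamma$. From $F(z+\omega)=F(z)\rho(\omega)$ we see that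
\[
F'F^{-1}:\mathbb{C}\to\mathfrak{sl}_2(\mathbb{C})
\]
is $\Lambda$-periodic and holomorphic, hence equal to a constant $A$, and $A\ne0$ because $f$ is nonconstant. Thus, with $g_0=F(0)$,
\[
F(z)=\exp(zA)g_0,\qquad \exp(\omega A)=g_0\rho(\omega)g_0^{-1}\in g_0\Gamma g_0^{-1}\quad(\omega\in\Lambda).
\]

If $A$ were nilpotent, then for $0\ne\omega\in\Lambda$ the element $\rho(\omega)\in\Gamma$ would be unipotent and different from $1$, contrary to the hypothesis. So $A$, having trace zero, has two distinct eigenvalues, and $T=\exp(\mathbb{C}A)\cong\mathbb{C}^*$ is a maximal torus. The map $z\mapsto\exp(zA)$ induces a surjective homomorphism from $E$ to $T/(T\cap g_0\Gamma g_0^{-1})$. The target is a one-dimensional compact complex Lie group, so this is an isogeny of elliptic curves. Put $T'=g_0^{-1}Tg_0$. The target is isomorphic to $T'/(T'\cap\Gamma)$, so $T'\cap\Gamma$ is cocompact in $T'\cong\mathbb{C}^*$. It is therefore not contained in the unit circle and contains a loxodromic $\gamma$, whose centralizer is $T'$. By Lemma~\ref{lem:curves}(1), $T'/(T'\cap\Gamma)$ is isogenous to $E_{\lambda_\gamma}$.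
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}\textup{(1)}]
The first two assertions are Proposition~\ref{prop:all} (with Lemma~\ref{lem:unip}) and Lemma~\ref{lem:curves}(1). The map is well defined by Lemma~\ref{lem:curves}, it is surjective by the first assertion, and it is at most two-to-one by Proposition~\ref{prop:three}, whose algebraicity hypothesis holds by Proposition~\ref{prop:alg}.

Assume the four exponentials conjecture, and suppose that $E_{\lambda_0}$ and $E_{\lambda_1}$ are isogenous with $\lambda_0,\lambda_1$ non-commensurable eigenvalues. Let $w$ be a parameter of $\lambda_0$. As in the proof of Proposition~\ref{prop:three}, the pole of the M\"obius map taking $w$ to a parameter of $\lambda_1$ is a rational number $p_1$, and $u=w-p_1$ is transcendental with $1,u,\frac1u\in V$. Take $x_1=2\pi i$, $x_2=2\pi i/u$, $y_1=1$, $y_2=u$. Both pairs are linearly independent over $\mathbb{Q}$, and the products divided by $2\pi i$ are $1,u,\frac1u,1$, all in $V$. This contradicts the conjecture, so the map is injective.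

Finally, every elliptic curve in $X$ is isogenous to some $E_{\lambda_\gamma}\cong\mathbb{C}/(\mathbb{Z}+\mathbb{Z}w)$ with $w$ transcendental by Lemma~\ref{lem:moebius}(1). Such a $w$ is not imaginary quadratic, so there is no complex multiplication.
\end{proof}

\begin{remark}
The hypotheses cannot simply be dropped. Let $\Gamma=\langle\gamma\rangle$ be generated by one loxodromic element with $\lambda_\gamma$ algebraic. Then $\mathbb{Q}(\operatorname{tr}\Gamma)$ is a number field and $\Gamma$ contains no unipotent element other than $1$, so by Proposition~\ref{prop:all} all elliptic curves in $G/\Gamma$ are isogenous to $E_{\lambda_\gamma}$. Hence Theorem~\ref{thm:general} fails for this elementary group. For the discrete group $\Gamma=SL_2(\mathbb{Z}[i])$ and the group $U\cong\mathbb{C}$ of upper triangular unipotent matrices, $U/(U\cap\Gamma)\cong\mathbb{C}/\mathbb{Z}[i]$ embeds in $G/\Gamma$ as in Lemma~\ref{lem:curves}. This curve has complex multiplication, whereas the curves $E_{\lambda_\gamma}$, $\gamma\in\Gamma$ loxodromic, do not. Hence Theorem~\ref{thm:structure}(1) fails for this group, which contains unipotent elements.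
\end{remark}

\section{Counting isogeny classes}\label{sec:count}

Throughout this section $\Gamma$ is discrete and cocompact, $k=\mathbb{Q}(\operatorname{tr}\Gamma)$, and $c_1,c_2,\dots,C_1,C_2,\dots$ are positive constants depending only on $\Gamma$ and on auxiliary choices. To prove Theorem~\ref{thm:structure}(2) we need more traces than Lemma~\ref{lem:words} provides, and a version of Corollary~\ref{cor:few} that is uniform in the commensurability class.

\subsection{Polynomially many traces}
The number of elements of $\Gamma$ of norm at most $r$ grows at least like $r^4$. To pass from elements to traces we use that an element is determined, up to two choices, by three traces. This gives the exponent $4/3$.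

\begin{lemma}\label{lem:traces}
Let $N(R)$ be the number of distinct traces $t$ of loxodromic elements of $\Gamma$ with $|t|\le R$. Then $N(R)\ge c_1R^{4/3}$ for all large $R$.
\end{lemma}

\begin{proof}
\emph{Counting elements.} Let $\|\cdot\|$ be the operator norm. In the decomposition $g=k_1ak_2$ with $k_1,k_2\in SU(2)$ and $a=\mathrm{diag}(e^{\ell/2},e^{-\ell/2})$, $\ell\ge0$, Haar measure is $\sinh^2(\ell)\,dk_1\,d\ell\,dk_2$ up to a constant, and $\|g\|=e^{\ell/2}$. Integrating over $\ell\le2\log r$ gives $\mathrm{vol}\{\|g\|\le r\}\ge c_2r^4$ for large $r$. Let $Q\subset G$ be compact with $G=Q\Gamma$. If $\|g\|\le r$ and $g=q\gamma$ with $q\in Q$, $\gamma\in\Gamma$, then $\|\gamma\|=\|q^{-1}g\|\le C_1r$. So the sets $Q\gamma$ with $\|\gamma\|\le C_1r$ cover $\{\|g\|\le r\}$. They all have the volume of $Q$, since $G$ is unimodular. Hence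
\[
\#\{\gamma\in\Gamma:\|\gamma\|\le r\}\ge c_3r^4\qquad\text{for large }r .
\]

\emph{Three traces determine an element up to two choices.} By Borel density $\Gamma\times\Gamma$ is Zariski dense in $G\times G$. The function $\det(AB-BA)$ on $G\times G$ is not identically zero: for $A=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $B=\begin{pmatrix}1&0\\1&1\end{pmatrix}$,
\[
AB-BA=\begin{pmatrix}2&1\\1&1\end{pmatrix}-\begin{pmatrix}1&1\\1&2\end{pmatrix}=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.
\]
So there are $A,B\in\Gamma$ such that $D:=AB-BA$ has $\det D\ne0$. Consider the linear map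
\[
\Phi:M_2(\mathbb{C})\to\mathbb{C}^3,\qquad \Phi(g)=(\operatorname{tr}g,\operatorname{tr}Ag,\operatorname{tr}Bg).
\]
The matrices $I,A,B$ are linearly independent: otherwise $A$ is scalar or $B$ is a linear combination of $I$ and $A$, and in both cases $A$ and $B$ commute. As the trace form is nondegenerate, $\ker\Phi$ is one-dimensional. It contains $D$, because $\operatorname{tr}D=0$, $\operatorname{tr}AD=\operatorname{tr}(A^2B)-\operatorname{tr}(ABA)=0$ and $\operatorname{tr}BD=\operatorname{tr}(BAB)-\operatorname{tr}(B^2A)=0$. So $\ker\Phi=\mathbb{C}D$. If $\gamma$ and $\gamma+sD$ both have determinant $1$, then $s$ is a root of $\det(\gamma+sD)-1$, a quadratic polynomial in $s$ with leading coefficient $\det D\ne0$. Hence the fibers of $\Phi|_\Gamma$ have at most two elements.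

For $\gamma\in\Gamma$ with $\|\gamma\|\le r$, the three coordinates of $\Phi(\gamma)$ are traces of elements of $\Gamma$, of modulus at most $C_2r$. If $N'(R)$ is the number of distinct traces of modulus at most $R$ of arbitrary elements of $\Gamma$, then $2N'(C_2r)^3\ge c_3r^4$, so $N'(R)\ge c_4R^{4/3}$ for large $R$.

\emph{Non-loxodromic elements have finitely many traces.} Let $|\lambda_\gamma|=1$. If $\lambda_\gamma=\pm1$, the trace is $\pm2$. Otherwise $\gamma$ is diagonalizable and its powers form a relatively compact subset of the discrete group $\Gamma$. So $\gamma$ has finite order, and $\lambda_\gamma$ is a root of unity of degree at most $2[k:\mathbb{Q}]$; there are finitely many of these. Therefore $N'(R)-N(R)$ is bounded, and the lemma follows.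
\end{proof}

\subsection{Elements of bounded translation length}
Fix $o\in\mathbb{H}^3$. Since $\Gamma$ is cocompact, there is $D_0$ such that every $\Gamma$-orbit in $\mathbb{H}^3$ meets the closed ball of radius $D_0$ about $o$.

\begin{lemma}\label{lem:axis}
Every loxodromic $\gamma\in\Gamma$ with $\ell(\gamma)\le T$ is conjugate in $\Gamma$ to an element $\gamma'$ with $d(o,\gamma'o)\le T+2D_0$. The number of $\gamma'\in\Gamma$ with the latter property is at most $C_3e^{2T}$ for $T\ge1$.
\end{lemma}

\begin{proof}
Let $q$ be a point on the axis of $\gamma$ and choose $\eta\in\Gamma$ with $d(o,\eta q)\le D_0$. The axis of $\gamma'=\eta\gamma\eta^{-1}$ contains $\eta q$, so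
\[
d(o,\gamma'o)\le d(o,\eta q)+d(\eta q,\gamma'\eta q)+d(\gamma'\eta q,\gamma'o)\le D_0+T+D_0 .
\]
For the count, the orbit $\Gamma o$ is discrete. Choose $r>0$ such that distinct points of $\Gamma o$ have distance at least $2r$. The open balls of radius $r$ about the points of $\Gamma o$ within distance $T+2D_0$ of $o$ are disjoint and lie in a ball of radius $T+2D_0+r$, whose volume is $O(e^{2T})$. Each point of $\Gamma o$ comes from $|\Gamma_o|$ elements, where the stabilizer $\Gamma_o$ is finite.
\end{proof}

\subsection{Heights}
For an algebraic number $\alpha$ in a number field $L$ let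
\[
h(\alpha)=\frac1{[L:\mathbb{Q}]}\sum_v[L_v:\mathbb{Q}_v]\log\max(1,|\alpha|_v)
\]
be the absolute logarithmic height, which does not depend on $L$. We recall that $h(\zeta\alpha)=h(\alpha)$ for roots of unity $\zeta$, that $h(\alpha^n)=|n|h(\alpha)$ for $\alpha\neq0$ and $n\in\mathbb{Z}$, that $h(\alpha)=0$ for $\alpha\ne0$ only if $\alpha$ is a root of unity, and \emph{Northcott's theorem}: there are only finitely many algebraic numbers of bounded degree and bounded height.

Why heights? Lemma~\ref{lem:class} writes each eigenvalue of a class as $\zeta\varepsilon^n$, and we need a bound for $n$ that is independent of the class. There is no evident uniform lower bound for $\log|\varepsilon|$, since $\varepsilon$ need not be an eigenvalue of an element of $\Gamma$. But $h(\varepsilon)$ is bounded below by Northcott's theorem. So we bound $h(\lambda_\gamma)$ from above.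

\begin{lemma}\label{lem:height}
If $\gamma\in\Gamma$ is loxodromic with $\ell(\gamma)\le T$, then $h(\lambda_\gamma)\le C_4(T+1)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:axis} we may replace $\gamma$ by a conjugate with $d(o,\gamma o)\le T+2D_0$. The \v{S}varc--Milnor lemma, applied to the action of $\Gamma$ on $\mathbb{H}^3$, says that $\gamma$ is then a word of length $n\le C_5(T+1)$ in a fixed finite generating set closed under inversion. By Proposition~\ref{prop:alg} we may conjugate $\Gamma$ in $G$ so that it lies in $SL_2(K)$ with $K$ a number field; eigenvalues and word lengths do not change. For each place $v$ of $K$ let $M_v\ge1$ bound the $v$-adic absolute values of the entries of the generators, with $M_v=1$ for almost all $v$. Then the entries of $\gamma$ are bounded by $(2M_v)^n$ for archimedean $v$ and by $M_v^n$ for non-archimedean $v$. The trace $t=\operatorname{tr}\gamma$ is bounded by $2(2M_v)^n$ and $M_v^n$, respectively. Summing over $v$ gives $h(t)\le C_6(T+1)$.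

Let $\lambda=\lambda_\gamma$, so $\lambda+\lambda^{-1}=t$, and let $v$ be a place of $K(\lambda)$. We compare $\max(1,|\lambda|_v)\max(1,|\lambda^{-1}|_v)=\max(|\lambda|_v,|\lambda^{-1}|_v)$ with $\max(1,|t|_v)$. By symmetry assume $|\lambda|_v\ge1$. If $v$ is archimedean, $|\lambda|_v\le|t|_v+|\lambda^{-1}|_v\le2\max(1,|t|_v)$. If $v$ is non-archimedean, then $|\lambda|_v=|t-\lambda^{-1}|_v\le\max(|t|_v,1)$. Summing over $v$ and using $h(\lambda^{-1})=h(\lambda)$ we obtain $2h(\lambda)\le h(t)+\log2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}\textup{(2)}]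
\emph{Upper bound.} The eigenvalue $\lambda_\gamma$ depends, up to inversion, only on the conjugacy class of $\gamma$. So $I(T)$ is at most the number of conjugacy classes of loxodromic $\gamma\in\Gamma$ with $\ell(\gamma)\le T$, which is at most $C_3e^{2T}$ by Lemma~\ref{lem:axis}.

\emph{Lower bound.} If $\gamma$ is loxodromic with $|\operatorname{tr}\gamma|\le R$ and $|\lambda_\gamma|>1$, then $|\lambda_\gamma|\le R+1$, so $\ell(\gamma)\le2\log(R+1)$. With $T=2\log(R+1)$, Lemma~\ref{lem:traces} yields at least $c_5e^{2T/3}$ distinct traces of loxodromic $\gamma\in\Gamma$ with $\ell(\gamma)\le T$, for $T$ large.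

We claim that, for $T\ge1$, each commensurability class contributes at most $C_7T$ of these, with $C_7$ independent of the class. Let $F,\varepsilon$ be as in Lemma~\ref{lem:class} for the given class, and let $\lambda=\lambda_\gamma$ be in the class with $|\lambda|>1$ and $\ell(\gamma)\le T$. Then $\lambda=\zeta\varepsilon^n$ with $\zeta\in\mu(F)$ and $n\ge1$, and
\[
n\,h(\varepsilon)=h(\lambda)\le C_4(T+1)
\]
by Lemma~\ref{lem:height}. The number $\varepsilon$ is not a root of unity and has degree at most $2[k:\mathbb{Q}]$. By Northcott's theorem only finitely many numbers of degree at most $2[k:\mathbb{Q}]$ have height at most $1$, so $h(\varepsilon)\ge c_6>0$ with $c_6$ depending only on $[k:\mathbb{Q}]$. Hence $n\le C_4(T+1)/c_6$. The number of roots of unity of degree at most $2[k:\mathbb{Q}]$ is finite, so there are at most $C_7T$ possibilities for $\lambda$, and $\operatorname{tr}\gamma=\lambda+\lambda^{-1}$. This proves the claim.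

By Proposition~\ref{prop:three} each isogeny class contains at most two commensurability classes. Therefore $2\,I(T)\,C_7T\ge c_5e^{2T/3}$ for large $T$, which is the lower bound.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lang}
Lang, 1966 (six exponentials theorem).

\bibitem{MR}
Maclachlan and Reid, \emph{The Arithmetic of Hyperbolic 3-Manifolds}.

\bibitem{Ramachandra}
Ramachandra, 1968 (six exponentials theorem).

\bibitem{Weil}
Weil, Ann. of Math., 1964.

\bibitem{Winkelmann}
Joerg Winkelmann, ``On Elliptic Curves in $SL_2(\mathbb{C})/\Gamma$, Schanuel's conjecture and geodesic lengths'', arXiv:math/0204195 (2002).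

\end{thebibliography}

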